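\title{Compact K\"ahler manifolds containing a submanifold\\ with ample normal bundle}

\begin{abstract}
We prove that a compact K\"ahler manifold $X$ containing a positive-dimensional compact submanifold $Y$ of positive codimension with ample normal bundle is projective; in particular its algebraic dimension is at least $\dim Y+1$. The statement reduces to the case where $Y$ is a curve. We show that such a curve has positive degree against every nonzero nef class, by constructing a semipositive form that spreads the class of the curve over an open set. We then show that a rational class of type $(n-1,n-1)$ with this positivity forces projectivity, by maximizing a logarithmic barrier on a slice of the nef cone and proving that the maximizer is killed by a rational space of derivations of the cohomology ring.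
\end{abstract}

\section{Introduction}

Throughout, $X$ is a connected compact K\"ahler manifold of dimension $n$. Its \emph{algebraic dimension} $a(X)$ is the transcendence degree over $\mathbb C$ of the field of meromorphic functions on $X$. It satisfies $0\le a(X)\le n$, and by Moishezon's theorem $a(X)=n$ holds exactly when $X$ is projective. So $a(X)$ measures how far $X$ is from being algebraic. The following question comes from Oguiso and Peternell \cite{OP}.

\begin{quote}
\textbf{Question.} Let $Y\subset X$ be a compact submanifold with $0<\dim Y<\dim X$ and ample normal bundle. Is $a(X)\ge\dim Y+1$?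
\end{quote}

The normal bundle describes the first-order neighborhood of $Y$, and ampleness says that this neighborhood is positively curved in all normal directions; the model is a linear subspace of $\mathbb P^n$, whose normal bundle is a sum of copies of $\mathcal O(1)$. Such a $Y$ is itself projective (Section \ref{sec:end}), so $a(Y)=\dim Y$ when $Y$ is connected, and the question asks whether the ambient manifold does better by at least one. For a hypersurface the inequality says that $X$ is projective. For a curve it only asks for $a(X)\ge2$, and the form of the bound leaves room for non-projective $X$ in higher codimension. There is no such $X$.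

\begin{theorem}\label{thm:main}
Let $X$ be a compact K\"ahler manifold and $Y\subset X$ a positive-dimensional compact submanifold with $\dim Y<\dim X$ and ample normal bundle. Then $X$ is projective. Hence $a(X)=\dim X\ge\dim Y+1$.
\end{theorem}

The stronger conclusion is also the easier one to attack. A general complete intersection curve $C\subset Y$ again has ample normal bundle in $X$. The inequality for $C$ is weaker than the inequality for $Y$, but projectivity of $X$ does not mention $Y$, so nothing is lost in passing to $C$.

Neither hypothesis on $Y$ can simply be dropped. Let $A$ be a non-projective complex torus. A point of $A$ has ample normal bundle, so $\dim Y>0$ is needed. In $X=C\times A$, with $C$ a curve, the curve $C\times\{0\}$ has trivial normal bundle, and $X$ is not projective because it contains $A$.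

Theorem \ref{thm:main} follows from a projectivity criterion. Let $\mathcal K\subset H^{1,1}(X,\mathbb R)$ be the cone of K\"ahler classes and $\operatorname{Nef}=\overline{\mathcal K}$ its closure, the cone of \emph{nef} classes. Let $T\subset H^2(X,\mathbb Q)$ be the smallest rational subspace with $T_{\mathbb C}\supset H^{2,0}(X)$. It exists because the family of such subspaces is stable under intersection. For classes of complementary degree we write $c\cdot\alpha=\int_Xc\,\alpha$.

\begin{theorem}\label{thm:crit}
For a compact K\"ahler manifold $X$ of dimension $n\ge2$ the following are equivalent: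
\begin{enumerate}
\item[(i)] $X$ is projective;
\item[(ii)] $X$ contains a smooth connected compact curve with ample normal bundle;
\item[(iii)] there is $c\in H^{n-1,n-1}(X)\cap H^{2n-2}(X,\mathbb Q)$ with $c\cdot\alpha>0$ for all $0\ne\alpha\in\operatorname{Nef}$;
\item[(iv)] $T_{\mathbb R}\cap\operatorname{Nef}=\{0\}$.
\end{enumerate}
\end{theorem}

Kodaira's theorem says that $X$ is projective if $\mathcal K$ contains a rational class. Condition (iii) is the dual requirement: it asks for a rational class in the interior of the cone dual to $\operatorname{Nef}$. The space $T$ measures how far the Hodge decomposition of $H^2$ is from being defined over $\mathbb Q$. If $T=0$, then $H^{2,0}(X)=0$, the cone $\mathcal K$ is open in $H^2(X,\mathbb R)$ and so contains rational points, and (i) and (iv) both hold. If $T=H^2(X,\mathbb Q)$, then (iv) fails, and the theorem says that $X$ is not projective.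

We prove (i)$\Rightarrow$(ii)$\Rightarrow$(iii)$\Rightarrow$(iv)$\Rightarrow$(i). The first and third implications take a few lines. Section \ref{sec:surf} carries out the other two for surfaces, where the Hodge index theorem does most of the work, and isolates what breaks in higher dimension. Section \ref{sec:iv} proves (iv)$\Rightarrow$(i), Sections \ref{sec:mass} and \ref{sec:nef} prove (ii)$\Rightarrow$(iii), and Section \ref{sec:end} assembles both theorems.

\section{Conventions and standard facts}\label{sec:prelim}

\subsection{Forms and classes}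
We put $d^c=\frac{i}{4\pi}(\bar\partial-\partial)$, so that $dd^c=\frac{i}{2\pi}\partial\bar\partial$ and $d\varphi\wedge d^c\varphi=\frac i{2\pi}\partial\varphi\wedge\bar\partial\varphi$ for a real function $\varphi$. Inequalities between forms of top degree refer to the complex orientation. A real $(1,1)$-form is \emph{semipositive} if at each point it is a sum of terms $i\lambda\wedge\bar\lambda$ with $\lambda$ a $(1,0)$-covector. On a manifold of dimension $m$, a real $(m-1,m-1)$-form $\Theta$ is \emph{semipositive} if $\Theta\wedge i\lambda\wedge\bar\lambda\ge0$ for all $\lambda$, and \emph{strictly positive} if the inequality is strict for $\lambda\neq0$. If $\Theta$ and $\gamma$ are semipositive of these two types, then $\Theta\wedge\gamma\ge0$.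

An irreducible analytic subset $V\subset X$ of dimension $k$ has a class $[V]\in H^{n-k,n-k}(X)\cap H^{2n-2k}(X,\mathbb Q)$, and for a closed $2k$-form $\phi$ one has $\int_X[\phi]\,[V]=\int_{V_{\mathrm{reg}}}\phi$. We write $\int_V\phi$ for this number, also when $\phi$ is a cohomology class.

The cone $\mathcal K$ is open and convex, so $\operatorname{Nef}+\mathcal K\subset\mathcal K$. A product of $k$ K\"ahler forms is a positive volume form on $V_{\mathrm{reg}}$. Hence, passing to the limit for the second statement,
\begin{equation}\label{eq:nefprod}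
\int_V\alpha_1\cdots\alpha_k>0\ \text{ if all }\alpha_j\in\mathcal K,\qquad\int_V\alpha_1\cdots\alpha_k\ge0\ \text{ if all }\alpha_j\in\operatorname{Nef}.
\end{equation}

Let $M$ be a connected compact K\"ahler manifold of dimension $m\ge2$ and $y$ a K\"ahler class on $M$. The \emph{Hodge--Riemann relations} in degree two state that
\begin{align}
\int_My^{m-2}\sigma\bar\sigma&>0\quad\text{for }0\ne\sigma\in H^{2,0}(M),\label{eq:HR1}\\
\int_My^{m-2}\tau^2&<0\quad\text{for }0\ne\tau\in H^{1,1}(M,\mathbb R)\text{ with }\int_My^{m-1}\tau=0.\label{eq:HR2}
\end{align}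
Applying \eqref{eq:HR2} to $\tau-cy$ with $c=\int y^{m-1}\tau/\int y^m$ gives the \emph{Hodge index inequality}
\begin{equation}\label{eq:HI}
\Big(\int_My^{m-2}\tau^2\Big)\Big(\int_My^m\Big)\le\Big(\int_My^{m-1}\tau\Big)^2,\qquad\tau\in H^{1,1}(M,\mathbb R).
\end{equation}
We also use the $\partial\bar\partial$-lemma (on a compact K\"ahler manifold a real exact $(p,p)$-form is $dd^c$ of a real $(p-1,p-1)$-form) and the fact that the blow-up of a compact K\"ahler manifold along a compact submanifold is K\"ahler.

\subsection{Ample bundles}\label{sub:ample}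
Let $N$ be a holomorphic vector bundle of positive rank on a compact complex manifold $Y$. We write $\mathbb P(N)$ for the bundle of \emph{lines} in $N$ and $\mathcal O(-1)$ for the tautological line bundle. The bundle $N$ is \emph{ample} if the line bundle $\mathcal O(1)$ on $\mathbb P(N^*)$ is ample; in particular $\mathbb P(N^*)$ is then projective. If $Y$ is projective, $N$ is algebraic by GAGA and the following hold. Restrictions to submanifolds, nonzero quotients and extensions (in particular direct sums) of ample bundles are ample. An ample bundle on a curve has positive degree, and a line bundle on a connected curve is ample if and only if its degree is positive.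

On a compact Riemann surface the \emph{slope} of $N$ is $\deg N/\operatorname{rk}N$, and $N$ is \emph{stable} (\emph{semistable}) if every nonzero proper subbundle has smaller (not larger) slope. Every bundle has a Harder--Narasimhan filtration by subbundles, with semistable quotients of strictly decreasing slopes, and every semistable bundle has a filtration by subbundles with stable quotients of the same slope.

\subsection{The theorems we rely on}
\begin{itemize}
\item \emph{Kodaira.} If $\mathcal K\cap H^2(X,\mathbb Q)\neq\emptyset$, then $X$ is projective.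
\item \emph{Demailly--P\u{a}un \cite{DP}.} Let $\mathcal P\subset H^{1,1}(X,\mathbb R)$ be the set of classes $\alpha$ with $\int_V\alpha^{\dim V}>0$ for all irreducible analytic $V\subset X$ of positive dimension, including $V=X$. Then $\mathcal K$ is a connected component of $\mathcal P$.
\item \emph{Yau.} For a K\"ahler form $\omega$ and $y\in\mathcal K$ there is a K\"ahler form $\omega'$ in the class $y$ with $\omega'^n=c\,\omega^n$, where $c=\int_X y^n/\int_X\omega^n$.
\item \emph{Hironaka.} For irreducible $V\subset X$ there is a finite sequence of blow-ups of $X$ with smooth centers in which the strict transform $V'$ of $V$ is smooth, and $V'\to V$ is an isomorphism over a dense Zariski open set.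
\item \emph{Narasimhan--Seshadri.} Let $\theta$ be an area form of total mass $1$ on a compact Riemann surface. A stable bundle $G$ of slope $\mu$ has a Hermitian metric with Chern curvature $\frac i{2\pi}F_G=\mu\,\theta\,\mathrm{Id}$.
\item \emph{Bertini.} A general member of a very ample linear system on a connected projective manifold of dimension $\ge2$ is smooth and connected.
\end{itemize}

\subsection{First consequences}
The space $T_{\mathbb C}$ is stable under conjugation, so it contains $H^{2,0}\oplus H^{0,2}$. Therefore the $(1,1)$-part $e^{1,1}$ of any $e\in T_{\mathbb R}$ lies in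
\[T^{1,1}_{\mathbb R}:=T_{\mathbb R}\cap H^{1,1}(X,\mathbb R).\]

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] A nef class that lies in $\mathcal P$ is K\"ahler.
\item[(b)] Let $Z\subset H^2(X,\mathbb Q)$ be a subspace with $Z_{\mathbb R}\subset H^{1,1}(X,\mathbb R)$ and $Z_{\mathbb R}\cap\mathcal K\ne\emptyset$. Then $X$ is projective.
\item[(c)] If $c\in H^{n-1,n-1}(X)\cap H^{2n-2}(X,\mathbb Q)$, then $c\cdot e=0$ for all $e\in T_{\mathbb R}$. In particular \textup{(iii)} implies \textup{(iv)} in Theorem \ref{thm:crit}.
\item[(d)] If $T_{\mathbb R}\cap\operatorname{Nef}=\{0\}$ and $x_*\in\mathcal K$, then the slice $S=(x_*+T^{1,1}_{\mathbb R})\cap\operatorname{Nef}$ is compact.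
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $x\in\operatorname{Nef}\cap\mathcal P$ and $\omega_0\in\mathcal K$. Expanding and using \eqref{eq:nefprod}, we get $\int_V(x+t\omega_0)^k\ge\int_Vx^k>0$ for $t\in[0,1]$. So the segment $\{x+t\omega_0\}$ is a connected subset of $\mathcal P$ that meets $\mathcal K$, and it lies in $\mathcal K$ by Demailly--P\u{a}un.

(b) The set $Z_{\mathbb R}\cap\mathcal K$ is open in $Z_{\mathbb R}$ and non-empty, so it contains a point of the dense subset $Z$. Kodaira's theorem applies.

(c) The product of $c$ with a class of type $(2,0)$ has type $(n+1,n-1)$ and vanishes. So the complexification of the rational subspace $c^\perp\subset H^2(X,\mathbb Q)$ contains $H^{2,0}$, and $T\subset c^\perp$ by minimality. If $c$ is as in (iii) and $\alpha\in T_{\mathbb R}\cap\operatorname{Nef}$, then $c\cdot\alpha=0$ forces $\alpha=0$.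

(d) The slice is closed. Suppose $x_j\in S$ and $\|x_j\|\to\infty$ for some norm. After passing to a subsequence, $x_j/\|x_j\|$ converges to a unit vector $v\in\operatorname{Nef}$. Also $v=\lim(x_j-x_*)/\|x_j\|\in T^{1,1}_{\mathbb R}$, which contradicts the hypothesis.
\end{proof}

\section{The case of surfaces}\label{sec:surf}

Let $n=2$ and let $C\subset X$ be a smooth connected curve with ample normal bundle $N$, that is, $C^2=\deg N>0$. We show by hand that $X$ is projective, following the route of the general proof.

\emph{(ii)$\Rightarrow$(iii).} Let $0\ne\alpha\in\operatorname{Nef}$. Then $\alpha\cdot C\ge0$ and $\alpha^2\ge0$ by \eqref{eq:nefprod}. Suppose $\alpha\cdot C=0$. Since $C^2>0$, the classes $\alpha$ and $[C]$ span a plane, and the intersection form is positive semidefinite on it. This plane contains a nonzero vector orthogonal to a given K\"ahler class, against \eqref{eq:HR2}. So $\alpha\cdot C>0$, and (iv) holds by Lemma \ref{lem:basic}(c).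

\emph{(iv)$\Rightarrow$(i).} Fix $x_*\in\mathcal K$ and let $x$ maximize the volume $x^2$ on the compact slice $S$ of Lemma \ref{lem:basic}(d). Then $x^2\ge x_*^2>0$. For every irreducible curve $V$ we have $x\cdot V=x_*\cdot V>0$, because $T_{\mathbb R}\perp[V]$ by Lemma \ref{lem:basic}(c). So $x$ is K\"ahler by Lemma \ref{lem:basic}(a). It is therefore an interior maximum, and differentiating gives $x\cdot e=0$ for $e\in T^{1,1}_{\mathbb R}$. By type, $x$ is also orthogonal to $H^{2,0}\oplus H^{0,2}$. Hence $x\in Z_{\mathbb R}$ for the rational subspace $Z=T^\perp$. A class in $Z_{\mathbb R}$ is orthogonal to $H^{2,0}\oplus H^{0,2}$, so its $(2,0)$-part $\sigma$ satisfies $\int\sigma\bar\sigma=0$ and vanishes by \eqref{eq:HR1}. Lemma \ref{lem:basic}(b) shows that $X$ is projective.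

For $n\ge3$ three steps fail.
\begin{enumerate}
\item[(1)] The classes $\alpha$ and $[C]$ live in different degrees, and the Hodge index argument has no meaning.
\item[(2)] For $\dim V\ge2$ the number $\int_Vx^{\dim V}$ is not a linear function of $x$, so nothing keeps it constant on $S$, and the maximizer of the volume could lie on the boundary of the nef cone.
\item[(3)] At an interior maximum of $\int x^n$ we learn that $x^{n-1}\perp T$. This places $x^{n-1}$, not $x$, in the real span of a rational subspace.
\end{enumerate}
Section \ref{sec:iv} deals with (2) and (3), and Sections \ref{sec:mass} and \ref{sec:nef} with (1).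

\section{From the nef cone to a rational K\"ahler class}\label{sec:iv}

In this section $n\ge2$ and $T_{\mathbb R}\cap\operatorname{Nef}=\{0\}$. We prove that $X$ is projective.

\subsection{A logarithmic barrier}
By Lemma \ref{lem:basic}(a), at a boundary point of the nef cone one of the polynomials
\[P_V(z)=\int_Vz^{k},\qquad k=k_V=\dim V\ge1,\]
vanishes. So we replace the volume by a weighted sum of the functions $\log P_V$, which is $-\infty$ at all such points. This is possible because $P_V$ depends only on the class $[V]$ and $H^*(X,\mathbb Q)$ is countable. Choose a countable set $\mathcal V$ of positive-dimensional irreducible analytic subsets containing one representative of each class $[V]$; then $X\in\mathcal V$. Fix weights $\varepsilon_V>0$ with $\sum_{V\in\mathcal V}\varepsilon_V<\infty$.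

\begin{proposition}\label{prop:balanced}
There is a K\"ahler class $x$ such that the series
\[\Lambda(e)=\sum_{V\in\mathcal V}\varepsilon_V\,\frac{k_V\int_Vx^{k_V-1}e}{P_V(x)}\]
converges absolutely for every $e\in H^2(X,\mathbb R)$, and $\Lambda(e)=0$ for every $e\in T_{\mathbb R}$.
\end{proposition}

\begin{proof}
Fix $x_*\in\mathcal K$, let $S$ be the compact slice of Lemma \ref{lem:basic}(d), and put
\[F(z)=\sum_{V\in\mathcal V}\varepsilon_V\log\frac{P_V(z)}{P_V(x_*)},\qquad z\in S\cup\mathcal K .\]
Dividing by $P_V(x_*)$ makes the estimates below uniform in $V$.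

\emph{$F$ attains its maximum on $S$.} Since $S$ is bounded and $\mathcal K$ is open, there is $A\ge1$ with $Ax_*-z\in\mathcal K$ for all $z\in S$. The identity
\[(Ax_*)^k-z^k=(Ax_*-z)\sum_{i+j=k-1}(Ax_*)^iz^j\]
and \eqref{eq:nefprod} give $0\le P_V(z)\le A^kP_V(x_*)\le A^nP_V(x_*)$ on $S$. So the functions
\[f_V=\varepsilon_V\Big(\log\frac{P_V}{P_V(x_*)}-n\log A\Big)\]
are continuous from $S$ to $[-\infty,0]$. The partial sums of $\sum f_V$ form a decreasing sequence of such functions, and their limit is upper semicontinuous. It differs from $F$ by the constant $n\log A\sum\varepsilon_V$. Hence $F\colon S\to[-\infty,\infty)$ is well defined and attains its maximum at some $x\in S$.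

\emph{$F$ is $C^1$ on $\mathcal K$.} Let $L\subset\mathcal K$ be the convex hull of $x_*$ and a closed ball. By compactness there is $\eta>0$ with $z\pm\eta a\in\mathcal K$ for all $z\in L$ and all $a\in H^{1,1}(X,\mathbb R)$ with $\|a\|\le1$. Then $\int_Vz^{k-1}(z\pm\eta a)>0$, that is, $|\int_Vz^{k-1}a|\le\eta^{-1}P_V(z)$. Therefore
\begin{equation}\label{eq:dlog}
\big|d\log P_V(z)(a)\big|=\frac{k\,|\int_Vz^{k-1}a|}{P_V(z)}\le\frac n\eta\qquad(z\in L,\ \|a\|\le1),
\end{equation}
uniformly in $V$. Every term of $F$ vanishes at $x_*$ and $L$ is convex, so the term of $V$ is bounded on $L$ by $\varepsilon_V\,n\operatorname{diam}(L)/\eta$. Thus the series for $F$ and the series of differentials converge uniformly on $L$, so that $F\in C^1(\mathcal K)$ and $dF$ is computed term by term.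

\emph{The maximizer.} We have $F(x)\ge F(x_*)=0$, so no $f_V(x)$ equals $-\infty$, and $x\in\mathcal P$. By Lemma \ref{lem:basic}(a), $x\in\mathcal K$. As $\mathcal K$ is open, $x$ is an interior point of $S$ in the affine space $x_*+T^{1,1}_{\mathbb R}$, and $dF(x)$ vanishes on $T^{1,1}_{\mathbb R}$. The class $x^{k-1}[V]$ has type $(n-1,n-1)$, so each term of $\Lambda(e)$ depends only on $e^{1,1}$. By \eqref{eq:dlog} the series converges absolutely, and $\Lambda(e)=dF(x)(e^{1,1})$. For $e\in T_{\mathbb R}$ we have $e^{1,1}\in T^{1,1}_{\mathbb R}$, so $\Lambda(e)=0$.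
\end{proof}

Hypothesis (iv) entered only through the compactness of $S$.

\subsection{Derivations of the cohomology ring}
To apply Lemma \ref{lem:basic}(b) we need a rational subspace $Z$ of type $(1,1)$ whose real span contains $x$. Type $(1,1)$ is detected by the operator $D$ on $H^*(X,\mathbb C)$ that acts on $H^{p,q}$ as $i(p-q)$: its kernel on $H^2$ is $H^{1,1}$. But $D$ need not be rational. The remedy is to list properties of $D$ that are linear conditions with rational coefficients, to consider all rational operators with these properties, and to let $Z$ be their common kernel.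

Let $\mathfrak d$ be the $\mathbb Q$-vector space of degree-preserving linear maps $\xi\colon H^*(X,\mathbb Q)\to H^*(X,\mathbb Q)$ such that
\begin{enumerate}
\item[(D1)] $\xi(ab)=\xi(a)\,b+a\,\xi(b)$ for all $a,b$;
\item[(D2)] $\xi[V]=0$ for all irreducible analytic $V\subset X$, including points;
\item[(D3)] $\xi\big(H^2(X,\mathbb Q)\big)\subset T$.
\end{enumerate}
These are linear equations with rational coefficients on a finite-dimensional space, so $\mathfrak d_{\mathbb R}=\mathfrak d\otimes\mathbb R$ is the space of all degree-preserving endomorphisms of $H^*(X,\mathbb R)$ that satisfy (D1), (D2) and $\xi(H^2(X,\mathbb R))\subset T_{\mathbb R}$.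

\begin{lemma}\label{lem:D}
$D\in\mathfrak d_{\mathbb R}$.
\end{lemma}

\begin{proof}
For $a\in H^{p,q}$ we have $\overline{Da}=-i(p-q)\bar a=D\bar a$, so $D$ preserves $H^*(X,\mathbb R)$. It is a derivation because $H^{p,q}\cdot H^{p',q'}\subset H^{p+p',q+q'}$. It kills all classes of type $(p,p)$, in particular all $[V]$. It maps $H^2(X,\mathbb R)$ into the real points of $H^{2,0}\oplus H^{0,2}$, which lie in $T_{\mathbb R}$.
\end{proof}

A derivation differentiates the polynomials $P_V$, and this turns the nonlinear condition on $x$ into a linear one. Let $\xi\in\mathfrak d_{\mathbb R}$, $V\in\mathcal V$ and $z\in H^2(X,\mathbb R)$. The class of a point spans $H^{2n}(X,\mathbb R)$, so $\xi(z^k[V])=0$ by (D2). By (D1) and (D2) again, $\xi(z^k[V])=kz^{k-1}(\xi z)[V]$. Hence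
\begin{equation}\label{eq:inv}
\int_Vz^{k-1}\,\xi z=0 .
\end{equation}
Differentiating \eqref{eq:inv} with respect to $z$ in the direction $a\in H^2(X,\mathbb R)$ gives
\begin{equation}\label{eq:inv2}
(k-1)\int_Vz^{k-2}\,a\,\xi z+\int_Vz^{k-1}\,\xi a=0,
\end{equation}
where the first term is absent for $k=1$.

To see the mechanism, suppose that $x$ is a K\"ahler class with $x^{n-1}\perp T_{\mathbb R}$, as in (3) of Section \ref{sec:surf}. By (D3) the second term of \eqref{eq:inv2} vanishes for $V=X$ and $z=x$. So $\int_Xx^{n-2}a\,\xi x=0$ for all $a$, and $\xi x=0$ since this pairing is nondegenerate by the hard Lefschetz theorem. With the barrier we only know that a weighted sum of such pairings vanishes. The pairings are indefinite, so their sum could be degenerate. We therefore choose $a$ so that all terms have the same sign.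

\begin{proposition}\label{prop:killed}
Let $x$ be as in Proposition \ref{prop:balanced}. Then $\xi x=0$ for every $\xi\in\mathfrak d_{\mathbb R}$.
\end{proposition}

\begin{proof}
Write $\xi x=\sigma+\tau+\bar\sigma$ with $\sigma\in H^{2,0}$ and $\tau\in H^{1,1}(X,\mathbb R)$, and take $a=\sigma-\tau+\bar\sigma$. Then $a\,\xi x=\sigma^2+2\sigma\bar\sigma+\bar\sigma^2-\tau^2$. For $k\ge2$ the class $x^{k-2}[V]$ has type $(n-2,n-2)$, so only the $(2,2)$-part contributes:
\[I_V:=\int_Vx^{k-2}a\,\xi x=2\int_Vx^{k-2}\sigma\bar\sigma-\int_Vx^{k-2}\tau^2 .\]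
Multiply \eqref{eq:inv2} at $z=x$ by $\varepsilon_Vk/P_V(x)$ and sum over $\mathcal V$. The second terms form the absolutely convergent series $\Lambda(\xi a)$, which vanishes because $\xi a\in T_{\mathbb R}$. Hence
\begin{equation}\label{eq:sum}
\sum_{V\in\mathcal V,\ k_V\ge2}\varepsilon_V\,\frac{k_V(k_V-1)}{P_V(x)}\,I_V=0 .
\end{equation}
We show that $I_V\ge0$ whenever $k=k_V\ge2$.

\emph{The term with $\sigma$.} Represent $x$ by a K\"ahler form $\omega$ and $\sigma$ by a holomorphic $2$-form. At a point of $V_{\mathrm{reg}}$ choose coordinates on $V$ with $\omega=\sum_j i\,dz_j\wedge d\bar z_j$ and write $\sigma=\sum_{j<l}\sigma_{jl}\,dz_j\wedge dz_l$. Since $dz_j\wedge dz_l\wedge d\bar z_j\wedge d\bar z_l=(i\,dz_j\wedge d\bar z_j)\wedge(i\,dz_l\wedge d\bar z_l)$, we get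
\[\omega^{k-2}\wedge\sigma\wedge\bar\sigma=(k-2)!\sum_{j<l}|\sigma_{jl}|^2\prod_{m=1}^k i\,dz_m\wedge d\bar z_m\ \ge0 .\]

\emph{The term with $\tau$.} By \eqref{eq:inv} and type, $\int_Vx^{k-1}\tau=\int_Vx^{k-1}\xi x=0$. We want to apply the Hodge index inequality on $V$, which may be singular. Let $\nu\colon V'\to V\subset X$ be given by Hironaka's theorem. Then $V'$ is a connected compact K\"ahler manifold, being a submanifold of an iterated blow-up of $X$. Let $\kappa$ be a K\"ahler class on $V'$. The form $\nu^*\omega$ is semipositive, so $y_t=\nu^*x+t\kappa$ is K\"ahler for $t>0$. Apply \eqref{eq:HI} to $y_t$ and $\nu^*\tau$ and let $t\to0$. Since $\int_{V'}\nu^*\phi=\int_V\phi$ for closed $2k$-forms $\phi$ on $X$, the limit reads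
\[\Big(\int_Vx^{k-2}\tau^2\Big)P_V(x)\le\Big(\int_Vx^{k-1}\tau\Big)^2=0 .\]
As $P_V(x)>0$, we obtain $\int_Vx^{k-2}\tau^2\le0$.

So every term of \eqref{eq:sum} vanishes, in particular $I_X=0$; the term $V=X$ is present since $n\ge2$. As $\int_Xx^{n-1}\tau=0$, the strict inequalities \eqref{eq:HR1} and \eqref{eq:HR2} give $I_X>0$ unless $\sigma=0$ and $\tau=0$. Hence $\xi x=0$.
\end{proof}

\begin{proof}[Proof of \textup{(iv)}$\Rightarrow$\textup{(i)}]
Let $Z=\{v\in H^2(X,\mathbb Q):\xi v=0\text{ for all }\xi\in\mathfrak d\}$. It is the common kernel of a finite $\mathbb Q$-basis of $\mathfrak d$, so $Z_{\mathbb R}$ is the common kernel of $\mathfrak d_{\mathbb R}$ on $H^2(X,\mathbb R)$. By Lemma \ref{lem:D}, $Z_{\mathbb R}\subset\ker D$ consists of $(1,1)$-classes. By Proposition \ref{prop:killed}, $Z_{\mathbb R}$ contains the K\"ahler class $x$. Lemma \ref{lem:basic}(b) concludes.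
\end{proof}

\section{Spreading a curve with ample normal bundle}\label{sec:mass}

Let $n\ge2$, let $C\subset X$ be a smooth connected compact curve with ample normal bundle $N$, and let $\omega$ be a K\"ahler form on $X$. The goal of this section is that $C$ controls the mass of semipositive forms on an open set.

\begin{proposition}\label{prop:mass}
There are a non-empty open set $W\subset X$ and $K>0$ such that every smooth closed semipositive $(1,1)$-form $\gamma$ on $X$ satisfies
\[\int_W\gamma\wedge\omega^{n-1}\le K\int_C\gamma .\]
\end{proposition}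

\subsection{The idea}
If $C$ had deformations passing through the points of an open set in all directions, averaging them would give a semipositive $(n-1,n-1)$-form $\Theta$, strictly positive somewhere, with $\int\Theta\wedge\gamma=\int_C\gamma$; the proposition would follow. We do not use deformations and construct $\Theta$ directly.

Take first a line $C=\{z_0=0\}\subset\mathbb P^2$ and $s=\log(|z_0|^2/\sum_j|z_j|^2)$. Off $C$ we have $dd^cs=-\omega_{FS}$, where $\omega_{FS}=dd^c\log\sum_j|z_j|^2$ is the Fubini--Study form. For a function $u$ on $\mathbb R$,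
\[\Theta=dd^cu(s)=-u'(s)\,\omega_{FS}+u''(s)\,ds\wedge d^cs ,\]
which is semipositive if $u$ is decreasing and convex. If moreover $u'\to-1$ at $-\infty$, then $u(s)$ has the singularity of $-s$ along $C$, and Stokes' theorem will give $\int\Theta\wedge\gamma=\int_C\gamma$. On a general surface the curvature of $\mathcal O(C)$ can be made positive only along $C$ and in the direction tangent to $C$. Then $u$ must vanish away from $C$, and the term with $u''$ must supply positivity in the normal direction.

For $n\ge3$ let $\pi\colon X'\to X$ be the blow-up of $C$, with exceptional divisor $E=\mathbb P(N)$ and projection $p\colon E\to C$. Then $\mathcal O(E)|_E=\mathcal O_{\mathbb P(N)}(-1)\subset p^*N$ and $X'\setminus E\cong X\setminus C$. For $n=2$ the same holds with $X'=X$, $E=C$ and $\mathcal O(-1)=N$. Put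
\[h=c_1(\mathcal O_{\mathbb P(N)}(1)),\qquad f=p^*[\mathrm{pt}],\qquad r=n-2 .\]
Here $E$ parametrizes lines in $N$, not in $N^*$, so ampleness of $N$ does not make $h$ positive. For $n\geq3$ the bundle $\mathcal O(E)|_E$ is negative on the fibers $\mathbb P^r$ of $p$, so the surface construction does not apply to $E$. Suppose, however, that a surface $\Sigma\supset C$ had normal bundle $N_{C/\Sigma}=L\subset N$ of positive degree. Its strict transform would meet $E$ along the section $\mathbb P(L)$, on which $\mathcal O(E)$ restricts to $L$, and the construction could be run on $\Sigma$. We replace the surface by a smooth closed $(r,r)$-form $\zeta$ on $X'$, and the section by $\zeta_E=\zeta|_E$. Like the section, $\zeta_E$ should have degree $1$ on fibers and negative degree against $h$. It should also be strictly positive, so that $\Theta$ sees all directions.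

\subsection{A positive metric on the normal bundle}
Fix an area form $\theta$ on $C$ with $\int_C\theta=1$. Ampleness of $N$ is used through the next lemma, and for $n=2$ through $\deg N>0$.

\begin{lemma}[Umemura, Campana--Flenner]\label{lem:metric}
The bundle $N$ has a Hermitian metric whose Chern curvature satisfies $\frac i{2\pi}F_N=\theta\otimes H$ with $H$ a positive definite Hermitian endomorphism of $N$.
\end{lemma}

\begin{proof}
The last quotient of the Harder--Narasimhan filtration is a quotient of $N$, hence ample, hence of positive slope; it has the smallest slope, so all slopes are positive. Refining, we get subbundles $0=N_0\subset N_1\subset\dots\subset N_m=N$ with stable quotients $G_i=N_i/N_{i-1}$ of slopes $\mu_i>0$. Give $G_i$ the Narasimhan--Seshadri metric, and let $D_0$ be the Chern connection of $G=\bigoplus G_i$, with curvature $\frac i{2\pi}F_0=\theta\otimes\bigoplus\mu_i\mathrm{Id}_{G_i}$. A smooth splitting of the filtration identifies $N$ with $G$ as smooth bundles, and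
\[\bar\partial_N=\bar\partial_G+\sum_{i<j}A_{ij},\qquad A_{ij}\in A^{0,1}(\operatorname{Hom}(G_j,G_i)).\]
For $t>0$ let $g_t=\bigoplus t^{-i}\mathrm{Id}_{G_i}$. Then $g_t\bar\partial_Ng_t^{-1}=\bar\partial_G+A_t$ with $A_t=\sum_{i<j}t^{j-i}A_{ij}$, and $g_t$ is a holomorphic isomorphism from $N$ to $(G,\bar\partial_G+A_t)$. For the direct sum metric the Chern connection of the latter is $D_0+A_t-A_t^*$, with curvature $F_0+D_0(A_t-A_t^*)+(A_t-A_t^*)\wedge(A_t-A_t^*)$. This tends to $F_0$ uniformly as $t\to0$. On a curve the curvature is $\theta$ times a Hermitian endomorphism, which is positive definite for small $t$. Pull the metric back by $g_t$.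
\end{proof}

\subsection{The form on the exceptional divisor}

\begin{lemma}\label{lem:zetaE}
There is a real closed strictly positive $(r,r)$-form $\zeta_E$ on $E$ with integral $1$ over each fiber of $p$ and $\int_E\zeta_E\,h<0$. For $n\ge3$ its class is $h^r+b\,h^{r-1}f$ for some $b\in\mathbb R$.
\end{lemma}

\begin{proof}
For $n=2$ take $\zeta_E=1$; then $\int_Ch=-\deg N<0$. Let $n\ge3$. The natural candidate comes from $Q=p^*N/\mathcal O(-1)$, of rank $r$: a nowhere vanishing section of $N$ induces a section of $Q$ whose zero set is a section of $p$. The form $c_r(Q)$ will be positive but of degree $0$ against $h$, and the positivity of $H$ leaves room to subtract a little. Take the metric of Lemma \ref{lem:metric}, the quotient metric on $Q$, and $\delta>0$ smaller than all eigenvalues of $H$ on $C$. Put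
\[\zeta_E=\det\Big(\frac i{2\pi}F_Q-\delta\,p^*\theta\;\mathrm{Id}\Big)=c_r-\delta\,c_{r-1}\wedge p^*\theta ,\]
where $c_j$ are the Chern forms of $Q$; the second equality uses $\theta\wedge\theta=0$. This form is real and closed.

\emph{Positivity.} In the smooth orthogonal splitting $p^*N=\mathcal O(-1)\oplus Q$ the Chern connection $\nabla$ of $p^*N$ is
\[\nabla=\begin{pmatrix}\nabla_1&-B^*\\ B&\nabla_Q\end{pmatrix},\]
with $B$ a $(1,0)$-form with values in $\operatorname{Hom}(\mathcal O(-1),Q)$. The lower right block of $\nabla^2$ gives $F_Q=(p^*F_N)_{QQ}+B\wedge B^*$. Fix a point of $E$, that is, a line in $N_y$. Choose a holomorphic frame $f_0,\dots,f_r$ of $N$ near $y$, orthonormal with vanishing connection form at $y$, such that $f_0(y)$ spans the line. With a coordinate on $C$ we get coordinates on $E$ in which the tautological line is spanned by $v=f_0+\sum_{i=1}^rw_if_i$, and our point has $w=0$. There $\nabla v=\sum dw_i\otimes f_i$, so $B(f_0)=\sum dw_i\otimes q_i$, where the images $q_i$ of the $f_i$ form an orthonormal basis of $Q$. Hence $(B\wedge B^*)_{ij}=dw_i\wedge d\bar w_j$, and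 at our point $\zeta_E$ is the determinant of the matrix
\[M_{ij}=\frac i{2\pi}\,dw_i\wedge d\bar w_j+H'_{ij}\,p^*\theta ,\qquad1\le i,j\le r,\]
where $H'$ is the block of $H-\delta\,\mathrm{Id}$ on the span of $f_1,\dots,f_r$. This block is positive definite. After a constant unitary change of $f_1,\dots,f_r$ it is diagonal, with entries $H'_i>0$. For a permutation $\rho$ of an index set $J$ we have $\prod_{j\in J}dw_j\wedge d\bar w_{\rho(j)}=\operatorname{sgn}(\rho)\prod_{j\in J}dw_j\wedge d\bar w_j$, so the principal minor of $(\frac i{2\pi}dw_i\wedge d\bar w_j)$ on $J$ is $|J|!\prod_{j\in J}\Omega_j$ with $\Omega_j=\frac i{2\pi}dw_j\wedge d\bar w_j$. Therefore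
\[\zeta_E=r!\prod_{j}\Omega_j+(r-1)!\sum_iH'_i\;p^*\theta\wedge\prod_{j\ne i}\Omega_j .\]
Each of the $r+1$ coordinate directions is omitted in exactly one term, and all coefficients are positive. So $\zeta_E\wedge i\lambda\wedge\bar\lambda$ is a positive combination of the squared moduli of all components of $\lambda$, and $\zeta_E$ is strictly positive.

\emph{Cohomology.} The Whitney formula reads $c(Q)(1-h)=p^*c(N)=1+(\deg N)f$. Hence $c_j(Q)=h^j+(\deg N)h^{j-1}f$ for all $j\ge1$. Since $f^2=0$ and $[p^*\theta]=f$,
\[[\zeta_E]=h^r+(\deg N-\delta)\,h^{r-1}f .\]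
On a fiber $\mathbb P^r$ this class restricts to the $r$-th power of the hyperplane class, which has integral $1$; equivalently $\int_Eh^rf=1$. As $Q$ has rank $r$, $c_{r+1}(Q)=0$, which gives $\int_Eh^{r+1}=-\deg N$. So $\int_E\zeta_E\,h=-\deg N+(\deg N-\delta)=-\delta<0$.
\end{proof}

\subsection{Extension to the blow-up}
Next we extend $\zeta_E$ to a closed form on $X'$ and turn the integral inequality $\int_E\zeta_E\,h<0$ into a pointwise one. Let $s_E$ be the canonical section of $\mathcal O(E)$.

\begin{lemma}\label{lem:ext}
There are a real closed $(r,r)$-form $\zeta$ on $X'$ with $\zeta|_E=\zeta_E$ and a smooth Hermitian metric $\|\cdot\|$ on $\mathcal O(E)$ such that $\beta=-c_1(\mathcal O(E),\|\cdot\|)$ satisfies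
\begin{equation}\label{eq:beta}
-(\beta\wedge\zeta)|_E>0\quad\text{everywhere on }E .
\end{equation}
The function $s=\log\|s_E\|^2$ satisfies $dd^cs=\beta$ on $X'\setminus E$.
\end{lemma}

\begin{proof}
Choose any metric $\|\cdot\|_0$ on $\mathcal O(E)$, put $\beta_0=-c_1(\mathcal O(E),\|\cdot\|_0)$ and $\vartheta=\pi^*\omega/\int_C\omega$. Then $\beta_0|_E$ represents $h$ and $\vartheta|_E$ represents $f$.

For $n=2$ take $\zeta=1$. For $n\ge3$ the closed form $\zeta_0=\beta_0^r+b\,\beta_0^{r-1}\wedge\vartheta$ restricts to the class of $\zeta_E$; this is why the shape of that class matters. The manifold $E$ is compact K\"ahler, so $\zeta_E-\zeta_0|_E=dd^c\chi$ with $\chi$ a real $(r-1,r-1)$-form on $E$. In a chart where $E$ is a coordinate hyperplane, $\chi$ extends by pullback under the projection to $E$. A partition of unity glues these extensions to a real $(r-1,r-1)$-form $\tilde\chi$ on $X'$ with $\tilde\chi|_E=\chi$. Put $\zeta=\zeta_0+dd^c\tilde\chi$.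

Consider the operator $\mathcal L\varphi=dd^c\varphi\wedge\zeta_E$ from real functions to top-degree forms on $E$. It is elliptic because $\zeta_E$ is strictly positive. Since $\zeta_E$ is closed,
\[\int_E\psi\,\mathcal L\varphi=-\int_Ed\psi\wedge d^c\varphi\wedge\zeta_E=-\frac i{4\pi}\int_E(\partial\psi\wedge\bar\partial\varphi+\partial\varphi\wedge\bar\partial\psi)\wedge\zeta_E .\]
So $\mathcal L$ is formally self-adjoint, and taking $\psi=\varphi$ shows that its kernel consists of the constants, as $E$ is connected. By the Fredholm alternative its image is the space of top forms of integral $0$. Let $\Omega$ be a positive volume form on $E$ with $\int_E\Omega=-\int_E\beta_0\wedge\zeta_E>0$, and solve $\mathcal L\varphi=-\Omega-\beta_0|_E\wedge\zeta_E$. Extend $\varphi$ to a smooth function $\tilde\varphi$ on $X'$ and set $\|\cdot\|^2=e^{\tilde\varphi}\|\cdot\|_0^2$. The curvature form of a metric is $-dd^c\log\|\cdot\|^2$ evaluated on a local holomorphic frame. This gives $\beta=\beta_0+dd^c\tilde\varphi$, hence $-(\beta\wedge\zeta)|_E=\Omega$, and also $dd^cs=\beta$ where $s_E\ne0$.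
\end{proof}

\subsection{The form $\Theta$}
For a function $u$ on $\mathbb R$ we have, on $X'\setminus E$,
\begin{equation}\label{eq:Theta}
\Theta:=dd^cu(s)\wedge\zeta=u'(s)\,\beta\wedge\zeta+u''(s)\,ds\wedge d^cs\wedge\zeta .
\end{equation}
The estimate below shows that the first term can be negative only to order $e^s|u'|$. So we need $u''\ge A'e^s|u'|$ for a given constant $A'$, together with $u'\to-1$ at $-\infty$ and $u=0$ beyond some level $s_0$. These demands are compatible because $e^s$ is small and integrable near $-\infty$. Define
\[u(t)=\int_t^{s_0}e^{-1/(s_0-t')}\,dt'\quad(t<s_0),\qquad u(t)=0\quad(t\ge s_0).\]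
Then $u$ is smooth on $\mathbb R$, and for $t<s_0$ we have $u'(t)=-e^{-1/(s_0-t)}<0$ and $u''(t)=|u'(t)|/(s_0-t)^2$. Moreover $u'(t)\to-1$ as $t\to-\infty$. Since $\sup_{\tau\ge0}\tau^2e^{-\tau}=4e^{-2}\le1$,
\begin{equation}\label{eq:u}
e^t|u'(t)|=e^t(s_0-t)^2u''(t)\le e^{s_0}u''(t)\qquad(t<s_0).
\end{equation}

\begin{lemma}\label{lem:Theta}
For $s_0\ll0$ the form $\Theta$ is semipositive on $X'\setminus E$ and strictly positive on $\{s<s_0\}$.
\end{lemma}

\begin{proof}
Near a point of $E$ take coordinates $(z,w_1,\dots,w_{n-1})$ with $E=\{z=0\}$, so that $s=\log|z|^2+\psi$ with $\psi$ smooth. The form $ds\wedge d^cs=\frac i{2\pi}e\wedge\bar e$ suggests the coframe $e,dw_1,\dots,dw_{n-1}$ on $\{z\neq0\}$, where $e=\partial s=\frac{dz}z+\partial\psi$. Multiplying by $z$ gives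
\[dz=\frac z{1+z\psi_z}\Big(e-\sum_j\psi_{w_j}dw_j\Big)\]
for small $|z|$. Substitute this into a smooth form $\Phi$ written in $dz,d\bar z,dw,d\bar w$. Every $e$ comes with a factor $z$ and every $\bar e$ with a factor $\bar z$. So
\begin{equation}\label{eq:split}
\Phi=\Phi'+e\wedge\Phi_1+\bar e\wedge\Phi_2+ie\wedge\bar e\wedge\Phi_3,
\end{equation}
where $\Phi',\Phi_1,\Phi_2,\Phi_3$ involve only $dw,d\bar w$, and $\Phi_1,\Phi_2=O(|z|)$, $\Phi_3=O(|z|^2)$, $\Phi'=\Phi|_E+O(|z|)$.

Let $\lambda=\lambda_0e+\lambda'$ with $\lambda'=\sum\lambda_jdw_j$ and $|\lambda'|^2=\sum|\lambda_j|^2$. Put $dV'=\prod_ji\,dw_j\wedge d\bar w_j$ and $dV=ie\wedge\bar e\wedge dV'>0$. Cover $E$ by finitely many relatively compact pieces of such charts; the constants $c_1,c_2,A,A'>0$ below are then uniform on a neighborhood $U$ of $E$.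

\emph{The $u''$-term.} The factor $e\wedge\bar e$ kills everything except $\zeta'$ and $\lambda'$. Since $\zeta'=\zeta_E+O(|z|)$ and $\zeta_E$ is strictly positive,
\[ds\wedge d^cs\wedge\zeta\wedge i\lambda\wedge\bar\lambda=\tfrac1{2\pi}\,ie\wedge\bar e\wedge\zeta'\wedge i\lambda'\wedge\bar\lambda'\ge c_1|\lambda'|^2dV .\]

\emph{The $u'$-term.} Apply \eqref{eq:split} to $\Phi=-\beta\wedge\zeta$, of bidegree $(n-1,n-1)$. By \eqref{eq:beta}, $\Phi'\ge c_2\,dV'$ near $E$. In
\[i\lambda\wedge\bar\lambda=|\lambda_0|^2\,ie\wedge\bar e+i\lambda_0\,e\wedge\bar\lambda'+i\bar\lambda_0\,\lambda'\wedge\bar e+i\lambda'\wedge\bar\lambda'\]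
the four terms pair only with $\Phi'$, $\bar e\wedge\Phi_2$, $e\wedge\Phi_1$ and $ie\wedge\bar e\wedge\Phi_3$, respectively. Hence
\[\Phi\wedge i\lambda\wedge\bar\lambda\ge\big(c_2|\lambda_0|^2-A|z||\lambda_0||\lambda'|-A|z|^2|\lambda'|^2\big)dV\ge\big(\tfrac{c_2}2|\lambda_0|^2-A'e^s|\lambda'|^2\big)dV,\]
where we used $A|z||\lambda_0||\lambda'|\le\frac{c_2}2|\lambda_0|^2+\frac{A^2}{2c_2}|z|^2|\lambda'|^2$ and $|z|^2=e^{s-\psi}$.

The constants do not depend on $s_0$. As $u'=-|u'|$, formulas \eqref{eq:Theta} and \eqref{eq:u} give on $U\cap\{s<s_0\}$
\[\Theta\wedge i\lambda\wedge\bar\lambda\ge\Big[\tfrac{c_2}2|u'|\,|\lambda_0|^2+\big(c_1-A'e^{s_0}\big)u''\,|\lambda'|^2\Big]dV .\]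
Choose $s_0$ so negative that $A'e^{s_0}<c_1$ and $\{s<s_0\}\subset U$; the latter is possible because $s$ is bounded below on the compact set $X'\setminus U$. Then $\Theta$ is strictly positive on $\{s<s_0\}$, and $\Theta=0$ on $\{s\ge s_0\}$.
\end{proof}

\begin{proof}[Proof of Proposition \ref{prop:mass}]
Let $\mu=\zeta\wedge\pi^*\gamma$, a smooth closed $(2n-2)$-form on $X'$. On $X'\setminus E$,
\[\Theta\wedge\pi^*\gamma=d\big(u'(s)\,d^cs\wedge\mu\big),\qquad\beta\wedge\mu=d\big(d^cs\wedge\mu\big).\]
Let $-R$ be a regular value of $s$. Then $X'_R=\{s\ge-R\}$ is a compact manifold with boundary $\{s=-R\}$, on which $u'(s)$ is the constant $u'(-R)$. Stokes' theorem, applied to both forms, gives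
\[\int_{X'_R}\Theta\wedge\pi^*\gamma=u'(-R)\int_{\partial X'_R}d^cs\wedge\mu=u'(-R)\int_{X'_R}\beta\wedge\mu .\]
Let $R\to\infty$ through such values, which exist by Sard's theorem. The form $\beta\wedge\mu$ is smooth on $X'$, the form $\beta$ represents $-c_1(\mathcal O(E))=-[E]$, and $u'(-R)\to-1$. So
\[\lim_{R\to\infty}\int_{X'_R}\Theta\wedge\pi^*\gamma=-\int_{X'}\beta\wedge\mu=\int_E\mu=\int_E\zeta_E\wedge p^*(\gamma|_C)=\int_C\gamma ,\]
the last step by integration along the fibers of $p$, on which $\zeta_E$ has integral $1$.

Let $W\ne\emptyset$ be open with compact closure in $\{s<s_0\}\subset X'\setminus E\cong X\setminus C$. By Lemma \ref{lem:Theta} and compactness there is $K>0$ such that $K\Theta-\omega^{n-1}$ is semipositive on $W$. Since $\pi^*\gamma$ is semipositive, $\Theta\wedge\pi^*\gamma\ge0$ on $X'\setminus E$. For large $R$ we have $W\subset X'_R$, so $\int_W\gamma\wedge\omega^{n-1}\le K\int_{X'_R}\Theta\wedge\pi^*\gamma$, and the limit is the claim.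
\end{proof}

\section{Nef classes are positive on the curve}\label{sec:nef}

A nef class $\alpha$ is only a limit of K\"ahler classes, so we apply Proposition \ref{prop:mass} to K\"ahler forms in $\alpha+\varepsilon[\omega]$. The mass of such forms could escape from $W$ as $\varepsilon\to0$. Prescribing their volume form by Yau's theorem bounds the rate at which this can happen, and the rate is too slow to be compatible with $\alpha\cdot C=0$.

\begin{proposition}\label{prop:nef}
Let $C\subset X$ be as in Section \ref{sec:mass}. If $0\ne\alpha\in\operatorname{Nef}$, then $\alpha\cdot C>0$.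
\end{proposition}

\begin{proof}
We write $\omega$ also for its class. First, $\int_X\alpha\,\omega^{n-1}>0$. Indeed, this number is $\ge0$ by \eqref{eq:nefprod}, and if it vanished, \eqref{eq:HR2} would give $\int_X\alpha^2\omega^{n-2}<0$, against \eqref{eq:nefprod}.

We have $\alpha\cdot C\ge0$; suppose $\alpha\cdot C=0$. For $\varepsilon>0$ let $\omega_\varepsilon$ be a K\"ahler form in $\alpha+\varepsilon\omega$ with $\omega_\varepsilon^n=c_\varepsilon\,\omega^n$. All terms in the expansion of $\int(\alpha+\varepsilon\omega)^n$ are $\ge0$, so
\[c_\varepsilon=\frac{\int_X(\alpha+\varepsilon\omega)^n}{\int_X\omega^n}\ge c_0\,\varepsilon^{n-1},\qquad c_0=\frac{n\int_X\alpha\,\omega^{n-1}}{\int_X\omega^n}>0 .\]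
Let $\lambda_1,\dots,\lambda_n>0$ be the eigenvalues of $\omega_\varepsilon$ with respect to $\omega$ at a point. Then $\prod\lambda_j=c_\varepsilon$ and $\omega_\varepsilon\wedge\omega^{n-1}=\frac1n\sum\lambda_j\;\omega^n\ge c_\varepsilon^{1/n}\omega^n$ by the arithmetic--geometric mean inequality. Proposition \ref{prop:mass} gives
\[K\varepsilon\int_C\omega=K\int_C\omega_\varepsilon\ge\int_W\omega_\varepsilon\wedge\omega^{n-1}\ge c_0^{1/n}\,\varepsilon^{1-1/n}\int_W\omega^n .\]
So $\varepsilon^{1/n}$ is bounded below by a positive constant, which is false as $\varepsilon\to0$.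
\end{proof}

The proposition fails for a trivial normal bundle: in the example $C\times A$ of the introduction, the pullback of a K\"ahler class of $A$ is nef, nonzero and of degree $0$ on $C\times\{0\}$.

\section{Proofs of the main theorems}\label{sec:end}

\begin{proof}[Proof of Theorem \ref{thm:crit}]
(i)$\Rightarrow$(ii). Apply Bertini's theorem $n-1$ times. The intersection $C$ of $n-1$ general very ample divisors $H_i$ is a smooth connected curve, and its normal bundle $\bigoplus\mathcal O(H_i)|_C$ is ample. (ii)$\Rightarrow$(iii) is Proposition \ref{prop:nef} with $c=[C]$. (iii)$\Rightarrow$(iv) is Lemma \ref{lem:basic}(c), and (iv)$\Rightarrow$(i) was proved in Section \ref{sec:iv}.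
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:main}]
Replace $Y$ by a connected component of maximal dimension $d$. Then $1\le d<n$, so $n\ge2$, and the normal bundle $N_Y$ is ample of rank $n-d\ge1$.

\emph{$Y$ is projective.} The manifold $\mathbb P(N_Y^*)$ is projective. Intersect it with $n-d-1$ general hyperplanes. The result has dimension $d$ and meets every fiber $\mathbb P^{n-d-1}$, so one of its irreducible components $Y_1$ maps onto $Y$, with finite general fiber. The elementary symmetric functions of the values of a meromorphic function of $Y_1$ along these fibers are meromorphic on $Y$. So the function field of $Y_1$ is algebraic over that of $Y$, and $a(Y)=d$. Also $Y$ is K\"ahler as a submanifold of $X$. By Moishezon's theorem $Y$ is projective.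

\emph{Reduction to a curve.} If $d=1$, put $C=Y$. If $d\ge2$, let $C\subset Y$ be the intersection of $d-1$ general very ample divisors $H_i$ of $Y$, a smooth connected curve by Bertini's theorem. In the exact sequence
\[0\to N_{C/Y}\to N_{C/X}\to N_Y|_C\to0\]
the bundles $N_{C/Y}=\bigoplus\mathcal O(H_i)|_C$ and $N_Y|_C$ are ample, so the extension $N_{C/X}$ is ample. In both cases $X$ satisfies condition (ii) of Theorem \ref{thm:crit} and is projective. Hence $a(X)=\dim X\ge\dim Y+1$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{DP}
Demailly and P\u{a}un, Ann. of Math. \textbf{159} (2004).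

\bibitem{OP}
Keiji Oguiso and Thomas Peternell, \emph{The dual Kaehler cone of compact Kaehler threefolds}, arXiv:math/0107224 (2001).

\end{thebibliography}
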